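# One variable does not test equationality

## 1. The guess that one variable is enough

Many tameness properties of a first-order theory can be tested on formulas $\varphi(x;y)$ in which $x$ is a single variable. Stability is the textbook case: $T$ is stable as soon as no $\varphi(x;y)$ with $x$ a single variable has the order property. Equationality is a strengthening of stability, so the first guess about it is that one variable is enough there too. We make the guess precise, see it succeed in simple cases, and then see it fail.

Throughout, $T$ is a complete theory and $\mathbb U$ is a sufficiently saturated and strongly homogeneous model of $T$ (a monster model). Formulas have no parameters unless we say so. Every formula $\varphi(x;y)$ comes with a fixed partition of its variables into two tuples.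

**Definition (equation, equational).** A formula $\varphi(x;y)$ is an *equation* if the family of finite intersections of instances $\varphi(x,b)$, $b$ ranging over tuples from $\mathbb U$, has the descending chain condition (DCC). The theory $T$ is *equational* if every formula $\psi(x;y)$ is equivalent modulo $T$ to a Boolean combination of equations $\theta(x;y)$.

For example, $x=y$ is an equation: a finite intersection of instances is everything, one point, or empty. An equivalence relation $E(x;y)$ is an equation for the same reason, with classes in place of points. In an infinite structure $x\neq y$ is not an equation, since removing more and more points gives an infinite descending chain. It is, however, the negation of one.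

The guess reads: *if every formula $\varphi(x;y)$ with $x$ a single variable and $y$ an arbitrary tuple is equivalent modulo $T$ to a Boolean combination of equations $\theta(x;y)$, then $T$ is equational.* This question is taken from Amador Martin-Pizarro and Martin Ziegler, "Equational theories of fields", arXiv:1702.05735 (2017).

**Lemma 1.1.** A formula $\varphi(x;y)$ is not an equation if and only if there are $(a_i,b_i)_{i<\omega}$ in $\mathbb U$ with $\varphi(a_j,b_i)$ for all $i<j$ and $\neg\varphi(a_i,b_i)$ for all $i$. Moreover $\varphi(x;y)$ is an equation if and only if the same formula with partition $(y;x)$ is an equation.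

*Proof.* If the DCC fails, there are $b_0,b_1,\dots$ such that $\bigcap_{i<m}\varphi(x,b_i)$ does not stabilize as $m$ grows. Discard each $b_i$ that does not shrink the intersection of the earlier ones, and choose $a_m\in\bigcap_{i<m}\varphi(x,b_i)\setminus\varphi(x,b_m)$. Conversely, given such a sequence, $a_m$ shows that $\bigcap_{i<m}\varphi(x,b_i)\supsetneq\bigcap_{i\le m}\varphi(x,b_i)$ for every $m$. For the last claim, compactness gives the pattern along any linear order, in particular along the reversed order of $\omega$. So from $(a_i,b_i)$ as above we get $(a_i',b_i')_{i<\omega}$ with $\varphi(a'_i,b'_j)$ for $i<j$ and $\neg\varphi(a_i',b_i')$. This is the pattern for the partition $(y;x)$. $\square$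

**Testing the guess.** Three simple observations all speak for it.

*Pure equality on an infinite set.* By quantifier elimination, every formula in $(\bar x;\bar y)$ is a Boolean combination of formulas $x_i=x_j$, $x_i=y_k$, $y_j=y_k$. All of these are equations: $x_i=x_j$ has only one instance, an instance of $y_j=y_k$ is everything or empty, and instances of $x_i=y_k$ are cylinders over points. So the theory is equational.

*Theories in which two variables suffice.* Suppose every formula is equivalent modulo $T$ to a Boolean combination of formulas with at most two free variables. Then the guess is correct for $T$. Consider a formula in $(\bar x;\bar y)$ with at most two free variables. If they all lie in $\bar x$, or all in $\bar y$, it is an equation as above. If they are $x_i$ and $y_k$, the hypothesis makes it a Boolean combination of equations $\theta(x_i;y_k)$, and these are equations in $(\bar x;\bar y)$, since their instances are cylinders.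

*Stability.* An equation does not have the order property, because $\varphi(a_j,b_i)\Leftrightarrow i<j$ is a special case of the pattern in Lemma 1.1. Boolean combinations of formulas without the order property do not have it either. So the one-variable hypothesis implies that all $\varphi(x;y)$ with $x$ a single variable are stable, and by the textbook theorem $T$ is stable.

**An induction on the number of variables, and where it stops.** It is natural to argue as for stability. By compactness (Lemma 3.2 below) we must show that two pairs satisfying the same equations have the same type. Let $(a_1a_2,b)$ and $(a_1'a_2',b)$ satisfy the same equations in $(x_1x_2;y)$. Equations $\theta(x_2;y)$ are also equations in $(x_1x_2;y)$, so the hypothesis gives $a_2\equiv_b a_2'$, and by an automorphism over $b$ we may assume $a_2=a_2'$. Now we would like to apply the hypothesis to the single variable $x_1$ over the tuple $a_2b$. For this $a_1$ and $a_1'$ must satisfy the same equations $\theta(x_1;x_2y)$ at $(a_2,b)$. We only know that they satisfy the same equations in the partition $(x_1x_2;y)$, and these are different formulas. For instance, if $E$ is a definable equivalence relation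 with classes of size at most $k$, then $\psi(x_1,x_2,y)\wedge E(x_1,x_2)$ is an equation in $(x_1;x_2y)$ for *every* $\psi$, since its instances have at most $k$ elements. Nothing controls it in the partition $(x_1x_2;y)$. The induction stops here, and the counterexample lives exactly in this gap.

**Theorem 1.2.** For every $n\ge1$ there is a complete, $\omega$-stable, one-sorted theory $T_n$ in a finite relational language such that

1. every formula $\varphi(x;y)$ with $|x|\le n$ ($y$ an arbitrary tuple) is equivalent modulo $T_n$ to a Boolean combination of equations $\theta(x;y)$, and the same holds if $|y|\le n$;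
2. some formula $\Psi(x;y)$ with $|x|=|y|=n+1$ is not equivalent modulo $T_n$ to a Boolean combination of equations $\theta(x;y)$. In particular $T_n$ is not equational.

The case $n=1$ refutes the guess.

## 2. Arrays, orientations, and why one line is too little

We first ask how one can ever show that a formula is not a Boolean combination of equations.

**Lemma 2.1 (arrays).** Let $p(x,y)$, $q(x,y)$ be complete types over $\emptyset$, and let $(a_i)_{i<\omega},(b_j)_{j<\omega}$ satisfy $(a_i,b_j)\models p$ for $i\ne j$ and $(a_i,b_i)\models q$. Then every equation $\theta(x;y)$ in $p$ belongs to $q$. If such an array exists for $(p,q)$ and another one for $(q,p)$, then no formula that lies in $p$ but not in $q$ is a Boolean combination of equations.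

*Proof.* Let $\theta\in p$ be an equation with $\theta\notin q$. Then $a_m\in\bigcap_{j<m}\theta(x,b_j)\setminus\theta(x,b_m)$ for all $m$, which is an infinite strictly descending chain. If both arrays exist, $p$ and $q$ contain the same equations, hence the same Boolean combinations of equations. $\square$

**First try: an equivalence relation.** Let $q$ say "$x,y$ are equivalent" and $p$ say "$x,y$ are inequivalent" (and distinct). The array for $(p,q)$ exists: take $a_i,b_i$ in the $i$-th class. The array for $(q,p)$ does not: $a_0,b_1$ equivalent, $b_1,a_2$ equivalent and $a_2,b_0$ equivalent force $a_0,b_0$ to be equivalent. We need a device that exchanges the two truth values at will.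

**Orientations.** Fix $n\ge1$, let $W=\{0,\dots,n+1\}$, and for an injective tuple $\bar\imath=(i_0,\dots,i_n)$ in $W$ let $\eta(\bar\imath)\in\mathbb F_2$ be the parity of the permutation $(i_0,\dots,i_n,i_{n+1})$ of $W$, where $i_{n+1}$ is the missing element. If $\tau$ is a permutation of $W$ with parity $t\in\mathbb F_2$, then $\eta(\tau\bar\imath)=\eta(\bar\imath)+t$. For $n=1$ we have $W=\{0,1,2\}$; then $\eta(0,1)=\eta(1,2)=\eta(2,0)=0$ and the three other pairs have $\eta=1$, so $\eta$ tells which way a pair turns around a triangle.

Put a copy of $W$, a *fibre*, over each object of some base. Two facts about fibres will be used. If the images of at most $n$ of the $n+2$ points of a fibre are prescribed injectively, two points are free, so the prescription extends to a bijection of either parity. If the images of $n+1$ points are prescribed, the bijection and its parity are determined. So $n$ points carry no information about an orientation, and $n+1$ points determine it.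

**Second try: one equivalence relation with oriented fibres.** Let $O$ carry an equivalence relation with infinitely many classes, all infinite. Put $\delta(o,o')=1$ if $o,o'$ are equivalent and $\delta(o,o')=0$ otherwise. On $O\times W$ let $E$ be "same fibre", and let $R(\bar x,\bar y)$ say that $\bar x,\bar y$ are injective $(n+1)$-tuples in the fibres over some $o\ne o'$ with $\eta(\bar x)+\eta(\bar y)+\delta(o,o')=0$ ($\eta$ is computed from the $W$-coordinates). Choose $\bar x^i$ over $o_i$ and $\bar y^j$ over $o_j'$, with $o_i\ne o'_i$ in the $i$-th class. If all tuples have $\eta=0$, then $R(\bar x^i,\bar y^j)$ holds exactly for $i\ne j$. If all $\bar x^i$ have $\eta=1$ and all $\bar y^j$ have $\eta=0$, then $R(\bar x^i,\bar y^j)$ holds exactly for $i=j$. Both patterns occur. Yet $R$ is a Boolean combination of equations here, as we now check.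

For tuples over distinct fibres let $\rho=0$ if $R$ holds and $\rho=1$ otherwise. For $\bar x,\bar y,\bar z$ over distinct $o,o',o''$ the $\eta$'s cancel, and
$$\rho(\bar x,\bar y)+\rho(\bar y,\bar z)+\rho(\bar x,\bar z)=\delta(o,o')+\delta(o',o'')+\delta(o,o'').$$
The right side is $1$ if at least two of $o,o',o''$ are equivalent and $0$ otherwise, because the number of equivalent pairs among three elements is $0$, $1$ or $3$. So $o\ne o'$ are equivalent if and only if the left side is $1$ for every third fibre: if $o,o'$ are inequivalent, take $o''$ in a third class. Hence "$\bar x,\bar y$ lie over equal or equivalent objects" is definable; call it $\Delta(\bar x,\bar y)$. Then $\sigma(\bar x,\bar y)$, "$\eta(\bar x)=\eta(\bar y)$", is definable as well: over distinct fibres it says that exactly one of $R,\Delta$ holds, and over the same fibre it says that $R(\bar x,\bar z)\Leftrightarrow R(\bar y,\bar z)$ for some $\bar z$ over another fibre. Both $\Delta$ and $\sigma$ are equivalence relations on the injective tuples in fibres, hence equations, and $R(\bar x,\bar y)$ says that both tuples are injective in a fibre, that $\neg E(x_0,y_0)$, and that exactly one of $\sigma,\Delta$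 holds.

The exact obstacle is that the pair $(o,o')$ knows $\delta(o,o')$. So the pairs off the diagonal and those on it differ in more than the truth value of $R$, and the two arrays do not involve the same two types.

**The way around.** Let the base contain many "lines" $l$, each carrying its own equivalence relation $\varepsilon_l$ on the objects on it, and let an adjacent pair $o\in X$, $o'\in Y$ of objects of different sorts lie on infinitely many lines where they are equivalent and on infinitely many where they are not. Then the pair by itself knows nothing, while inside one line both arrays exist. Three things must be arranged. The base must be equational, so that equations control it. There must be one function $s(o,o')$ on adjacent pairs which on *every* line equals $\delta_l$ up to a change of orientations. Finally, partial isomorphisms of the base must lift to the fibres. All three come from building the base like a tree of cliques, i.e. on a chordal graph.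

## 3. Compactness, invariant types, chordal graphs

**Lemma 3.1.** (a) Formulas in $y$ alone, or in $x$ alone, are equations in $(x;y)$. If $\theta(x';y')$ is an equation and $x',y'$ are subtuples of $x,y$, then $\theta$ is an equation in $(x;y)$. (b) If $\pi(x;z)$ is an equation and $\gamma(y,z)$ defines a partial function $y\mapsto z$, then $\exists z(\gamma(y,z)\wedge\pi(x;z))$ is an equation in $(x;y)$.

*Proof.* (a) A formula in $y$ alone has the instances "everything" and $\emptyset$, and one in $x$ alone has only one instance. The instances of $\theta$ in $(x;y)$ are preimages, under a projection, of instances of $\theta(x';y')$. (b) The instances are instances of $\pi(x;z)$ or $\emptyset$. $\square$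

**Lemma 3.2.** If any two pairs $(a,b),(a',b')$ satisfying the same equations in $(x;y)$ have the same type, then every $\varphi(x;y)$ is equivalent modulo $T$ to a Boolean combination of equations in $(x;y)$.

*Proof.* The set $\{\theta(x,y)\leftrightarrow\theta(x',y'):\theta\text{ an equation}\}\cup\{\varphi(x,y),\neg\varphi(x',y')\}$ is inconsistent. By compactness finitely many $\theta_1,\dots,\theta_k$ suffice, so the truth values of $\theta_1,\dots,\theta_k$ at a pair decide $\varphi$, and $\varphi$ is a Boolean combination of them. $\square$

A *global* type is a complete type over $\mathbb U$. It is *$M$-invariant* if membership of $\varphi(x,c)$ depends only on $\varphi$ and $\mathrm{tp}(c/M)$. It is *finitely satisfiable in $M$* if each of its formulas is satisfied by a tuple from $M$. Two standard facts: *(i) A complete type $p$ over a set $A\supseteq M$ that is finitely satisfiable in $M$ extends to a global type finitely satisfiable in $M$.* Indeed $p\cup\{\neg\psi:\psi\text{ over }\mathbb U\text{ not satisfied in }M\}$ is finitely satisfied by tuples from $M$, and every completion of it is as required. *(ii) Finite satisfiability in $M$ implies $M$-invariance.* If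 $c\equiv_Mc'$, then $\varphi(x,c)\wedge\neg\varphi(x,c')$ is not satisfied in $M$. Every type over a model $M$ is finitely satisfiable in $M$.

**Lemma 3.3.** In a stable theory, a type $p$ over a small model $M$ has at most one global $M$-invariant extension.

*Proof.* Let $q\supseteq p$ be global and $M$-invariant, and let $\varphi(x,c)$ be a formula over $\mathbb U$ (parameters from $M$ are not displayed). Let $r$ be a global type extending $\mathrm{tp}(c/M)$ that is finitely satisfiable in $M$, hence $M$-invariant. Choose successively $a_i\models q|_{Ma_{<i}c_{<i}}$ and $c_i\models r|_{Ma_{\le i}c_{<i}}$. For $i>j$, since $c_j\equiv_Mc$, invariance of $q$ gives: $\varphi(a_i,c_j)$ holds iff $\varphi(x,c)\in q$. For $i\le j$, invariance of $r$ gives: $\varphi(a_i,c_j)$ holds iff $\varphi(a,y)\in r$ for any $a\models p$. If the two truth values differed, $\varphi$ would have the order property. So they agree, and whether $\varphi(x,c)\in q$ depends only on $p$ and $r$, not on $q$. $\square$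

**Chordal graphs.** Paths have distinct vertices and may have length $0$. A path or cycle is *induced* if its only adjacencies are the consecutive ones. A graph is *chordal* if it has no induced cycle of length $\ge4$. A clique is a set of pairwise adjacent vertices, and $N(u)$ is the set of neighbors of $u$.

**Lemma 3.4.** In a chordal graph:

(f1) If $p_0,\dots,p_m$ ($m\ge2$) is an induced path and $u$ is off it and adjacent to $p_0$ and $p_m$, then $u$ is adjacent to all $p_i$.

(f2) If $C$ is a connected set, $q\sim q'$ are outside $C$ and both have neighbors in $C$, then some $c\in C$ is adjacent to both.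

*Proof.* (f1) Otherwise there are $p_i,p_j$ with $j\ge i+2$, adjacent to $u$, with no neighbor of $u$ strictly between them. Then $u,p_i,\dots,p_j$ is an induced cycle of length $\ge4$. (f2) Take a path $c_1,\dots,c_k$ in $C$ with $c_1\sim q$, $c_k\sim q'$ and $k$ minimal. If $k\ge2$, minimality makes $q,c_1,\dots,c_k,q'$ an induced cycle of length $k+2\ge4$. So $k=1$. $\square$

## 4. Frames, closed sets, and four kinds of steps

**Definition (frame).** A *frame* is a graph on $\Gamma=X\sqcup Y\sqcup L$ with symmetric irreflexive adjacency $\sim$ (elements of $O=X\cup Y$ are *objects*, elements of $L$ are *lines*) and a relation $\varepsilon\subseteq O\times O\times L$ such that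

- (A1) $\Gamma$ is chordal;
- (A2) neighbors of a line are objects, and any two distinct neighbors of a line are adjacent;
- (A3) if $o\ne o'$ are adjacent objects of the same sort, there is a line $l$ adjacent to both such that every common neighbor of $o,o'$ is equal or adjacent to $l$;
- (A4) $\varepsilon(o,o',l)$ implies $o,o'\in N(l)$, and $\varepsilon_l:=\varepsilon(\cdot,\cdot,l)$ is a (reflexive) equivalence relation on $N(l)$.

Lines are not adjacent to lines, so by (A3) the line $l$ there is the *only* line adjacent to both $o$ and $o'$. We write $l=l(o,o')$. Two adjacent objects of different sorts may lie on many lines. By (A2) an interior vertex of an induced path is an object: a line there would make its two neighbors on the path adjacent.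

*Example.* One line $l$ with three neighbors $x_1,x_2\in X$, $y\in Y$, all adjacent, is a frame with any equivalence relation on $\{x_1,x_2,y\}$. Two lines $l,l'$ through the same adjacent $x\in X$, $y\in Y$ also form a frame; the $4$-cycle $x,l,y,l'$ has the chord $xy$. Two lines through the same adjacent pair in $X$ violate (A3).

**Definition (closed set).** $B\subseteq\Gamma$ is *closed* if (C1) every induced path with endpoints in $B$ lies in $B$, and (C2) $l(o,o')\in B$ whenever $o\ne o'\in B$ are adjacent objects of the same sort.

Intersections of closed sets are closed; $\emptyset$ and $\Gamma$ are closed.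

*Example.* Let $x,x'\in X$ be non-adjacent, $y\in Y$, $x\sim y\sim x'$, with a line $l$ on $x,y$ and a line $l'$ on $y,x'$. Then $\{x,x'\}$ is not closed, because of the path $x,y,x'$, while $\{x,y,x'\}$ is closed. In the frame with $x_1,x_2,y,l$ above, $\{x_1,x_2\}$ violates (C2).

**Notation.** For $Z\subseteq\Gamma\setminus B$ let $N_B(Z)$ be the set of elements of $B$ with a neighbor in $Z$, and $N_B(v)=N_B(\{v\})$. For a line $l\in B$ put $N_B(l)=N(l)\cap B$. For $v\notin B$ let $Z_v$ be the connected component of $v$ in $\Gamma\setminus B$.

**Lemma 4.1.** In any graph, $B$ satisfies (C1) if and only if $N_B(Z)$ is a clique for each component $Z$ of $\Gamma\setminus B$.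

*Proof.* If $b\not\sim b'$ are distinct elements of $N_B(Z)$, a shortest path from $b$ to $b'$ with interior in $Z$ is induced and leaves $B$. Conversely, an induced path with ends in $B$ that leaves $B$ has a subpath $b,z_1,\dots,z_k,b'$ with $k\ge1$, $b,b'\in B$ and all $z_i$ in one component $Z$ of $\Gamma\setminus B$. If $N_B(Z)$ is a clique, then $b\sim b'$ is a chord, a contradiction. $\square$

The next lemma says how a component outside a closed set can be attached to it.

**Lemma 4.2.** Let $B$ be closed, $Z$ a component of $\Gamma\setminus B$, and $K=N_B(Z)$ (a clique by Lemma 4.1).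

(a) If $K$ contains two objects of the same sort, it contains their line.

(b) If $v\in Z$ is adjacent to a line $l\in B$, then $N_B(v)=K=\{l\}\cup N_B(l)$. In particular $K=\{l\}\cup N_B(l)$ whenever $K$ contains a line $l$.

(c) If a line $v\in Z$ is adjacent to two objects $p\ne q$ of $B$, then $p,q$ have different sorts and $N_B(v)=K=\{p,q\}$.

*Proof.* (a) Let $o\sim o'$ be the two objects. By (f2) some $c\in Z$ is adjacent to both. Since $l(o,o')\in B$ by (C2), $c\ne l(o,o')$, so $c\sim l(o,o')$ by (A3). Hence $l(o,o')\in K$.

(b) We have $l\in K$, and $K$ is a clique, so $K\subseteq\{l\}\cup N_B(l)$. As a neighbor of $l$, $v$ is an object adjacent to all other neighbors of $l$. So $\{l\}\cup N_B(l)\subseteq N_B(v)\subseteq K$. If $K$ contains a line $l$, some $v\in Z$ is adjacent to it.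

(c) By (A2), $p\sim q$. If they had the same sort, then $v=l(p,q)\in B$ by (C2), a contradiction. So they have different sorts. Clearly $\{p,q\}\subseteq N_B(v)\subseteq K$. Suppose $K\ne\{p,q\}$. A third element of $K$ is a line, or it has the sort of $p$ or of $q$. In each case, using (a), $K$ contains a line $l$, and $p,q\sim l$ because $K$ is a clique. Take a shortest path $v=z_0,\dots,z_k$ in $Z$ with $z_k\sim l$. As $v$ is a line, $k\ge1$, and $z_i\not\sim l$ for $i<k$. So $z_0,\dots,z_k,l$ is an induced path of length $\ge2$. Both $p$ and $q$ are off it and adjacent to its ends $v$ and $l$, hence to all $z_i$ by (f1). As a neighbor of $l$, $z_k$ is an object, so it has the sort of some $r\in\{p,q\}$. Since $z_k\sim r$ and $l$ is adjacent to both, $l=l(z_k,r)$. Now $z_{k-1}$ is a common neighbor of $z_k$ and $r$, and $z_{k-1}\ne l$. By (A3), $z_{k-1}\sim l$, contradicting the choice of the path. $\square$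

**Definition (steps).** Let $B$ be closed and $v\notin B$. Then $v$ is a *step over $B$* of kind

- (O) if $N_B(Z_v)=\emptyset$;
- (J) if $v$ is a line and $N_B(Z_v)=N_B(v)=\{o\}$ with $o$ an object;
- (F) if $v$ is a line adjacent to some $p\in X\cap B$ and some $q\in Y\cap B$; then $N_B(Z_v)=N_B(v)=\{p,q\}$ by Lemma 4.2(c), and $p\sim q$;
- (R) if $v$ is an object adjacent to a line $l\in B$; then $N_B(Z_v)=N_B(v)=\{l\}\cup N_B(l)$ by Lemma 4.2(b), so $l$ is the only line of $B$ adjacent to $v$.

The kinds are mutually exclusive. The *gate* of the step is $o$, $\{p,q\}$, $l$ respectively; an O-step has no gate. In all four cases $N_B(Z_v)=N_B(v)$.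

*Example.* In the frame $\{x,y,x',l,l'\}$ above, start from $\{x\}$. All other elements form one component with neighborhood $\{x\}$, so $l$ is a J-step with gate $x$. Next $y$ is an R-step with gate $l$, then $l'$ is a J-step with gate $y$, then $x'$ is an R-step with gate $l'$. Over the closed set $\{x,y,x'\}$ both $l$ and $l'$ are F-steps.

**Lemma 4.3.** If $v$ is a step over $B$, then $B\cup\{v\}$ is closed.

*Proof.* (C1): A component of $\Gamma\setminus(B\cup\{v\})$ is either a component of $\Gamma\setminus B$ other than $Z_v$, whose neighborhood has not changed, or it is contained in $Z_v$. In the second case its neighborhood lies in $N_B(Z_v)\cup\{v\}=N_B(v)\cup\{v\}$, a clique. Use Lemma 4.1. (C2): A new adjacent pair of objects exists only for an R-step. If $o\in N_B(v)$ has the sort of $v$, then $o,v\sim l$, so $l(v,o)=l\in B$. $\square$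

Say that $v$ is connected to $B$ if some path joins $v$ to an element of $B$. For $v\notin B$ this means $N_B(Z_v)\ne\emptyset$. The next lemma shows that steps reach everything, and it records which kinds are needed. Its parts (i) and (ii) are used in Section 7.

**Lemma 4.4.** Assume (A5): *any two adjacent objects have a common adjacent line.* Let $B$ be closed and $v\in\Gamma$. Then finitely many steps lead from $B$ to a closed set containing $v$. Moreover: (i) if $v$ is connected to $B$, no O-step is needed; (ii) if $v\notin B$ is a line adjacent to an object $o\in B$, then either $v$ is a J-step over $B$, or $v$ is reached by finitely many F- and R-steps.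

*Proof.* **Reduction to (ii).** The purpose is to move along a walk. If $v\notin B$ is not connected to $B$, it is an O-step. Otherwise, by (A5), there is a walk from an element of $B$ to $v$ all of whose edges join an object and a line. By induction on its length, enlarging $B$ along the walk, it suffices to treat $v\notin B$ adjacent to some $b\in B$, where one of $v,b$ is a line and the other an object. If $v$ is the object, it is an R-step. If $v$ is the line, we are in (ii), which uses only steps of kinds J, F, R. So (ii) implies everything.

**Setting for (ii).** Let $K=N_B(Z_v)$. If $|N_B(v)|\ge2$, then $v$ is an F-step by Lemma 4.2(c). If $N_B(v)=\{o\}=K$, it is a J-step. So let $N_B(v)=\{o\}\ne K$. Let $m$ be the least length of a path from $v$ to some $c\in K\setminus\{o\}$ with interior in $Z_v$. Then $m\ge2$, as $v\not\sim c$. We show by induction on $m$ (for all closed $B$) that $v$ is reached by F- and R-steps.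

Let $v=z_0,\dots,z_{m-1},z_m=c$ be such a path. By minimality it is induced, so $z_1,\dots,z_{m-1}$ are objects. As $o\sim v$ and $o\sim c$ ($K$ is a clique) and $o$ is off the path, $o$ is adjacent to all $z_i$ by (f1). Put $z:=z_{m-1}$, so $z\sim o,c$. The plan is to add $z$ to $B$ and so shorten the path.

**Case 1: $K$ contains a line $l$.** The aim is to show that $z$ is an R-step. By Lemma 4.2(b), $K=\{l\}\cup N_B(l)$, so $l$ is the only line in $K$. Claim: $z\sim l$. This is clear if $c=l$. Otherwise $c,o\in N(l)$ are objects. If they have the same sort, then $l=l(c,o)$, and (A3) applied to the common neighbor $z\ne l$ gives $z\sim l$. If they have different sorts, let $r\in\{c,o\}$ be the one with the sort of $z$, let $r'$ be the other one, and let $l'=l(z,r)$. The object $r'$ is a common neighbor of $z$ and $r$, so $r'\sim l'$ by (A3). If $l'\in B$, then $l'\in K$ because $z\in Z_v$; so $l'=l$ and $z\sim l$. If $l'\notin B$, then $l'\in Z_v$ is adjacent to $r,r'\in B$, so $K=\{r,r'\}$ by Lemma 4.2(c), contradicting $l\in K$. This proves the claim. So $z$ is an R-step over $B$; put $B^*=B\cup\{z\}$.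

**Case 2: $K$ contains no line.** The aim is to reach $z$ by an F-step and an R-step. By Lemma 4.2(a), $K$ contains at most one object of each sort, so $K=\{o,c\}$ with $o,c$ objects of different sorts. Let $r\in\{o,c\}$ have the sort of $z$, let $r'$ be the other one, $l'=l(z,r)$. As before $l'\sim r'$, and $l'\notin B$ since otherwise $l'\in K$. So $l'$ is an F-step over $B$, and $z$ is an R-step over $B\cup\{l'\}$. Put $B^*=B\cup\{l',z\}$.

**Continuation.** Here we finish or apply induction. If $v\in B^*$, we are done. Otherwise $z_0,\dots,z_{m-2}\notin B^*$, because the $z_i$ with $1\le i\le m-2$ are objects outside $B$ different from $z$. If $|N_{B^*}(v)|\ge2$, then $v$ is an F-step over $B^*$ by Lemma 4.2(c); this happens in particular if $m=2$, as then $v\sim o,z$. Otherwise $m-1\ge2$ and $N_{B^*}(v)=\{o\}$, and the path $z_0,\dots,z_{m-1}=z$ of length $m-1$ has its interior outside $B^*$. It shows that $z\ne o$ is adjacent to the component of $v$ in $\Gamma\setminus B^*$. So the induction hypothesis applies over $B^*$. $\square$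

## 5. The generic frame and its theory $T_S$

**Construction of $N_0$.** Start with $A_0=\emptyset$. Given a finite frame $A_j$, let $A_{j+1}=A_j\cup\{v\}$ be obtained by performing one *datum*:

- O: a sort ($X$, $Y$ or $L$); $v$ has this sort and $N(v)=\emptyset$.
- J: an object $o$; $v$ is a line and $N(v)=\{o\}$.
- F: adjacent $p\in X$, $q\in Y$ and a truth value; $v$ is a line, $N(v)=\{p,q\}$, and $\varepsilon_v(p,q)$ has the prescribed truth value.
- R: a line $l$, an object sort, and either some $w\in N_{A_j}(l)$ or the word "new"; $v$ has this sort, $N(v)=\{l\}\cup N_{A_j}(l)$, and $v$ is put into the $\varepsilon_l$-class of $w$, or into a new class $\{v\}$.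

In all cases $\varepsilon_l(u,u)$ holds for all $u\in N(l)$. A datum over $A_i$ makes sense over each $A_j$ with $j\ge i$. There are countably many data in all, so we can arrange that each datum over each $A_i$ is performed at infinitely many stages $j\ge i$. Let $N_0=\bigcup_jA_j$.

**$A_{j+1}$ is a frame.** In each case $N(v)$ is a clique. So an induced cycle of length $\ge4$ cannot pass through $v$, and (A1) persists. (A2) and (A4) are clear. For (A3), first let $v$ be an object added by R, and let $o\in N_{A_j}(l)$ have the sort of $v$. All common neighbors of $v,o$ lie in $N(v)\subseteq\{l\}\cup N(l)$, so $l$ is as required. Next let $o,o'$ be old adjacent objects of the same sort which get the new common neighbor $v$. A J-line has one neighbor and an F-line has neighbors of different sorts, so $v$ was added by R with gate $l$ and $o,o'\in N(l)$. So $l=l(o,o')$ and $v\sim l$.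

**Each $A_j$ satisfies (C1) in $N_0$.** The only component of $A_{j+1}\setminus A_j$ is $\{v\}$, with clique neighborhood, so $A_j$ satisfies (C1) in $A_{j+1}$ by Lemma 4.1. (C1) is transitive: an induced path of the large graph with ends in the small set lies in the middle set, hence in the small one. As a path is finite, $A_j$ satisfies (C1) in $N_0$.

Since a cycle or a common neighbor appears at a finite stage, and since the line $l(o,o')$ never changes, $N_0$ satisfies (A1)–(A4). Moreover it satisfies:

- (r1) for each line $l$, $\varepsilon_l$ has infinitely many classes, each containing infinitely many elements of $X$ and of $Y$;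
- (r2) adjacent $p\in X$, $q\in Y$ have infinitely many common lines $l$ with $\varepsilon_l(p,q)$ and infinitely many with $\neg\varepsilon_l(p,q)$;
- (r3)$_{k,m}$ for every object $o$ and $b_1,\dots,b_m\ne o$ there is a line $l\sim o$ with no path of length $\le k$ from $l$ to any $b_i$ in $\Gamma\setminus\{o\}$;
- (r4)$_{k,m}$ for each sort and $b_1,\dots,b_m$ there is $v$ of that sort with no path of length $\le k$ to any $b_i$.

(r1) and (r2) come from the R- and F-data. For (r3), let $o,\bar b\in A_j$ where J at $o$ is performed at stage $j$, with new line $v$. Let $Z$ be the component of $v$ in $N_0\setminus A_j$. Suppose $c\in N_{A_j}(Z)\setminus\{o\}$. Since $v\not\sim c$, a shortest path from $v$ to $c$ with interior in $Z$ is induced of length $\ge2$. Its ends lie in $A_{j+1}=A_j\cup\{v\}$ and its interior lies outside $A_{j+1}$. This contradicts (C1) for $A_{j+1}$. So $N_{A_j}(Z)=\{o\}$, and every path from $v$ to some $b_i$ passes through $o$. For (r4), let $\bar b\in A_j$ where the relevant O-datum is performed at stage $j$, with new element $v$ and $Z$ as before. If $c\in N_{A_j}(Z)$, then again $v\not\sim c$ and we get the same contradiction. So $v$ is not connected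 to $A_j$ in $N_0$.

(A5) holds: for objects of the same sort by (A3), for different sorts by (r2). All these conditions are first-order sentences or schemes.

**Definition.** $T_S=\mathrm{Th}(N_0)$ in the one-sorted language $(X,Y,L,\sim,\varepsilon)$. Let $\mathbb U\models T_S$ be a monster model. In a $\mu$-saturated model, $\mu\ge\aleph_0$, sets of size $<\mu$ are called small. Lemmas 5.1 and 5.2 hold in every $\mu$-saturated model of $T_S$.

**Lemma 5.1 (one-step existence).** Let $f:B\to B'$ be an isomorphism (of induced structures) between small closed sets and $z$ a step over $B$. There is $z'$ such that $f\cup\{(z,z')\}$ is an isomorphism of closed sets and $z'$ is a step over $B'$ of the same kind with corresponding gate.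

*Proof.* (O): By (r4) and saturation take $z'$ of the right sort not connected to $B'$. (J): By (r3) and saturation take a line $z'\sim f(o)$ not connected to $B'\setminus\{f(o)\}$ in $\Gamma\setminus\{f(o)\}$. In particular $z'\notin B'$, since paths of length $0$ count, and $N_{B'}(Z_{z'})=N_{B'}(z')=\{f(o)\}$. (F): By (r2) and saturation take a line $z'\notin B'$ adjacent to $f(p),f(q)$ with $\varepsilon_{z'}(f(p),f(q))\Leftrightarrow\varepsilon_z(p,q)$. (R): By (r1) and saturation take $z'\in N(f(l))\setminus B'$ of the right sort, in the class of $f(w)$ if $\varepsilon_l(z,w)$ for some $w\in N_B(l)$ (all such $w$ give the same class), and otherwise in a class not meeting $N_{B'}(f(l))$.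

In each case $z'$ is a step of the right kind, and $N_{B'}(z')=f(N_B(z))$ by the description of neighborhoods of steps. The only lines $\lambda\in B\cup\{z\}$ for which $\varepsilon_\lambda$ involves $z$ are $\lambda=z$ (J, F) and $\lambda=l$ (R), so $\varepsilon$ is preserved and reflected. The sets are closed by Lemma 4.3. $\square$

**Lemma 5.2.** Isomorphisms between small closed sets are elementary.

*Proof.* Given $f:B\to B'$ and an element $a$, finitely many steps lead from $B$ to a closed set containing $a$ (Lemma 4.4), and $f$ extends along them (Lemma 5.1). The same applies to $f^{-1}$. So these isomorphisms form a back-and-forth system. $\square$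

**Lemma 5.3.** Let $N\models T_S$ and $A\subseteq N$. Then $\mathrm{dcl}(A)$ is closed in $N$. So the least closed set $\mathrm{cl}(A)\supseteq A$ is contained in $\mathrm{dcl}(A)$; it is finite if $A$ is. Elementary submodels are closed.

*Proof.* Let $D=\mathrm{dcl}(A)$. (C2) is clear since $l(o,o')$ is definable from $o,o'$. We show by induction on $m$ that an induced path $q_0,\dots,q_m$ with ends $u=q_0$ and $v=q_m$ in $D$ lies in $D$. Let $m\ge2$, so $v\notin\{u\}\cup N(u)$.

Let $S$ be the set of second vertices of induced paths (of any length) from $u$ to $v$; these are objects. The aim is to show that $S$ has at most one element of each sort. Let $C$ be the component of $v$ in $N\setminus(\{u\}\cup N(u))$. Each $q\in S$ is adjacent to $u$ and has a neighbor in $C$, since the later vertices of its path lie in $C$. Let $q\ne q'$ in $S$. If $q\not\sim q'$, a shortest path from $q$ to $q'$ with interior in $C$ is induced of length $\ge2$, and by (f1) $u$ is adjacent to its interior, a contradiction. So $q\sim q'$, and by (f2) some $c\in C$ is adjacent to both. If $q,q'$ had the same sort, then their common neighbors $u,c$ would lie in the clique $\{l\}\cup N(l)$ with $l=l(q,q')$.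 So $c\in\{u\}\cup N(u)$, a contradiction.

Hence $q_1$ is the only element of its sort which is the second vertex of an induced path of length $m$ from $u$ to $v$. So $q_1\in\mathrm{dcl}(u,v)\subseteq D$, and we apply induction to $q_1,\dots,q_m$.

If $A$ is finite, applying Lemma 4.4 from $\emptyset$ to its elements one after the other gives a finite closed set containing $A$. If $M\preccurlyeq N$, then $\mathrm{dcl}(M)=M$. $\square$

**Lemma 5.4.** $T_S$ is $\omega$-stable.

*Proof.* Let $M\preccurlyeq\mathbb U$ be countable; it is closed. Any element is reached from $M$ by steps $z_1,\dots,z_k$. Consider the following data: the kinds, the sorts, the gates in $M\cup\{z_{<i}\}$ (given as elements of $M$ or as indices), the truth of $\varepsilon_{z_i}(p,q)$ for F-steps, and for R-steps one $w\in M\cup\{z_{<i}\}$ with $\varepsilon_l(z_i,w)$, or "none". If $z$ and $z'$ have the same data, then by induction $\mathrm{id}_M\cup(z\mapsto z')$ is an isomorphism of closed sets: the data determine the neighbors and $\varepsilon$-relations of each step. By Lemma 5.2 it is elementary. There are only countably many data, hence countably many $1$-types over $M$. $\square$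

## 6. Positive primitive formulas are equations in $T_S$

Given $\pi(a_2,b_1)$, where $b_2$ has the type of $b_1$ over a model $M$, we shall deduce $\pi(a_2,b_2)$ by a map that fixes $a_2$, sends $b_1$ to $b_2$ and preserves positive information. Such a map exists if $b_1$ is attached to $M\cup\{a_2\}$ as freely as possible. We first make this freeness precise.

**Definition (free copy).** Let $M\preccurlyeq\mathbb U$ be small, $z_1,\dots,z_k$ successive steps from $M$ ($z_i$ is a step over $M\cup\{z_{<i}\}$), and $C\supseteq M$ closed. Put $w^*=w$ for $w\in M$. A *free copy over $C$* is a sequence $z_1^*,\dots,z_k^*$ such that $z_i^*$ is a step over $C\cup\{z^*_{<i}\}$ of the same kind, sort and corresponding gate ($o^*$, $\{p^*,q^*\}$, $l^*$) as $z_i$ over $M\cup\{z_{<i}\}$, and moreover: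

- in case F, $\varepsilon_{z_i^*}(p^*,q^*)\Leftrightarrow\varepsilon_{z_i}(p,q)$;
- in case R, $\varepsilon_{l^*}(z_i^*,w^*)$ for every $w\in M\cup\{z_{<i}\}$ with $\varepsilon_l(z_i,w)$; and if there is no such $w$, then $z_i^*$ is $\varepsilon_{l^*}$-equivalent to no element of $C\cup\{z_{<i}^*\}$.

*Example.* Let $k=1$ and let $z_1$ be an object on a line $l\in M$ whose $\varepsilon_l$-class does not meet $M$. A free copy over $C$ is an object of the same sort on $l$ whose class does not meet $C$. If $\varepsilon_l(z_1,w)$ with $w\in M$, it is an object of that sort on $l$, outside $C$, in the class of $w$.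

The same definition is used in elementary extensions $\mathbb U'\succcurlyeq\mathbb U$.

**(α)** *A free copy over $C$ is a free copy over each closed $C_0$ with $M\subseteq C_0\subseteq C$.* By induction and Lemma 4.3, $C_0\cup\{z^*_{<i}\}$ is closed, and it contains the gate of $z_i^*$. For F and R, being a step is then automatic. For O, $z_i^*$ is not connected to $C\cup\{z_{<i}^*\}$ at all. For J, any path from $z_i^*$ to $C\cup\{z^*_{<i}\}$ first meets this set in $o^*$. So a path from $z_i^*$ to an element of $C_0\cup\{z_{<i}^*\}$ with interior outside $C_0\cup\{z_{<i}^*\}$ must end in $o^*$, because $o^*\in C_0\cup\{z^*_{<i}\}$. The conditions on $\varepsilon$ are inherited.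

**(β)** *If $z^*$ and $z^{**}$ are free copies over $C$, then $\mathrm{id}_C\cup(z^*\mapsto z^{**})$ is an isomorphism of closed sets, hence elementary if $C$ is small.* This is by induction on $i$. The neighbors of $z_i^*$ in $C\cup\{z^*_{<i}\}$ are determined by kind and gate. For R the $\varepsilon$-relations of $z_i^*$ are those of $w^*$ if some $w$ has $\varepsilon_l(z_i,w)$, and there are none with earlier elements otherwise. For F they are prescribed, and for J only reflexivity occurs.

As $z$ is a free copy of itself over $M$, (α) and (β) give $z^*\equiv_Mz$ for every free copy; the same holds for initial segments.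

**Existence over small $C$.** Suppose $z^*_{<i}$ has been found. Put $B^*=C\cup\{z^*_{<i}\}$, a closed set. By the previous remark $w\mapsto w^*$ is elementary on $M\cup\{z_{<i}\}$. (O): By (r4) and saturation take $z_i^*$ of the right sort not connected to $B^*$. (J): By (r3) take a line $z_i^*\sim o^*$ not connected to $B^*\setminus\{o^*\}$ in $\mathbb U\setminus\{o^*\}$. (F): We have $p^*\sim q^*$; by (r2) take a line $z_i^*\notin B^*$ through them with the right value of $\varepsilon_{z_i^*}(p^*,q^*)$. (R): By (r1) take $z_i^*\in N(l^*)\setminus B^*$ of the right sort, in the class of $w^*$ if $\varepsilon_l(z_i,w)$ for some $w\in M\cup\{z_{<i}\}$, and otherwise in a class not meeting $N_{B^*}(l^*)$. The class does not depend on $w$: two such $w$ are $\varepsilon_l$-equivalent, hence so are their images.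

**(γ)** *Let $\mathbb U'\succcurlyeq\mathbb U$ be saturated enough that $\mathbb U$ is small in $\mathbb U'$, and let $z^*$ be a free copy over $\mathbb U$ in $\mathbb U'$. Then $\mathrm{tp}(z^*/\mathbb U)$ is $M$-invariant.* Here $\mathbb U$ is closed in $\mathbb U'$ by Lemma 5.3. Let $\sigma\in\mathrm{Aut}(\mathbb U/M)$. The map $\sigma\cup\mathrm{id}_{z^*}$ is an automorphism of the closed set $\mathbb U\cup z^*$: the neighbors and $\varepsilon$-relations of $z_i^*$ among earlier elements are expressed through gates and class representatives $w^*$, and these lie in $M\cup z^*$ and are fixed. By Lemma 5.2 it is elementary, so $\varphi(z^*,u)\Leftrightarrow\varphi(z^*,\sigma u)$ for all $u$ in $\mathbb U$.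

**(δ)** *Let $\mathbb U\preccurlyeq\mathbb U'$. A set $C\subseteq\mathbb U$ closed in $\mathbb U$ is closed in $\mathbb U'$, and a free copy over $C$ in $\mathbb U$ is a free copy over $C$ in $\mathbb U'$.* An induced path of $\mathbb U'$ with ends in $C$ lies in the closed set $\mathbb U$, hence in $C$; (C2) is clear. For steps of kind F and R nothing is to be checked. For kinds O and J, the absence of a path of length $k$ between given elements of $\mathbb U$ (avoiding $o^*$ in case J) is first-order, so it passes to $\mathbb U'$.

**Positive formulas.** Let $I(o,l)$ mean: $o$ is an object, $l$ is a line, $o\sim l$. A *pp-formula* is $\exists\bar w\bigwedge(\text{atomic formulas in }X,Y,L,I,\varepsilon,=)$. For objects let $o\approx o'$ mean $o=o'$ or $o\sim o'$. This is equivalent in $\mathbb U$ to $\exists l(I(o,l)\wedge I(o',l))$: one direction is (A2), the other is (A5) for $o\ne o'$ and (r3) for $o=o'$. A *hom* is a map preserving the sorts, $I$, $\varepsilon$ and $\approx$.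

Adjacency of objects is *not* among the positive notions, only $\approx$ is: a hom may identify two adjacent objects of the same sort.

**Lemma 6.1.** Every pp-formula $\pi(x;y)$ ($x,y$ arbitrary tuples) is an equation in $T_S$.

*Proof.* **Step 1: an indiscernible counterexample over a model.** Suppose $\pi$ is not an equation. By Lemma 1.1, Ramsey's theorem and compactness, in a Skolemized expansion there is an indiscernible sequence $c_i=(a_i,b_i)$, $i\in\mathbb Q$, with $\pi(a_j,b_i)$ for $i<j$ and $\neg\pi(a_i,b_i)$. Let $M$ be the reduct of the Skolem hull of $\{c_i:i<0\}$. We may assume $M\preccurlyeq\mathbb U$ and that all $c_i$ lie in $\mathbb U$. All $c_i$ with $i>0$ have the same type over $M$. Moreover $\mathrm{tp}(c_1/Mc_2)$ is finitely satisfiable in $M$: if $\psi(c_1,c_2,t(c_{i_1},\dots,c_{i_r}))$ holds with all $i_s<0$ and $t$ a tuple of Skolem terms, replace $c_1$ by $c_{i'}$ with $\max i_s<i'<0$.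

**Step 2: $b_1$ sits freely over $M\cup\{a_2\}$.** The purpose is to realize $b_1$ inside a free copy. By Step 1 and facts (i), (ii) of Section 3, $\mathrm{tp}(b_1/Ma_2)$ extends to a global type that is $M$-invariant. Choose steps $z$ from $M$ with $b_1\subseteq M\cup z$ (Lemma 4.4). Let $z^*$ be a free copy over $\mathbb U$ in some $\mathbb U'$ as in (γ); it exists because $\mathbb U$ is small in $\mathbb U'$. The corresponding tuple $b^*\subseteq M\cup z^*$ also has an $M$-invariant type over $\mathbb U$, extending $\mathrm{tp}(b_1/M)$. By Lemma 5.4 the theory is stable, so by Lemma 3.3 the two global types are equal. Let $C=\mathrm{cl}(Ma_2)\subseteq\mathrm{dcl}(Ma_2)$. Then $\mathrm{tp}(b_1/Ma_2)=\mathrm{tp}(b^*/Ma_2)$, so $\mathrm{tp}(b_1/C)=\mathrm{tp}(b^*/C)$. Take a free copy in $\mathbb U$ over $C$. By (α), (β), (δ), applied in $\mathbb U'$, its tuple corresponding to $b_1$ has the type of $b^*$ over $C$, hence that of $b_1$. Applying an automorphism over $C$ we get a free copy $z^1\subseteq\mathbb U$ over $C$ for which $b_1$ is the corresponding tuple in $M\cup z^1$.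

**Step 3: the map.** Since $b_2\equiv_Mb_1$, choose $z^2$ with $(z^2,b_2)\equiv_M(z^1,b_1)$. Let $E=C\cup z^1$, which is closed, and
$$h:E\to\mathbb U,\qquad h|_C=\mathrm{id},\qquad h(z_i^1)=z_i^2.$$
Then $h$ is elementary on $M\cup z^1$, $C\cap(M\cup z^1)=M$, $h(a_2)=a_2$ and $h(b_1)=b_2$.

**Step 4: $h$ is a hom.** Sorts are preserved.

*$I$ is preserved.* Every $I$-pair of $E$ not inside $C$ lies in $M\cup z^1$. Indeed, let $z_i^1$ be the member of the pair with the largest index; the other member lies in $C\cup\{z^1_{<i}\}$. Gates lie in $M\cup z^1$. An O-step has no neighbor in that set, a J- or F-step is adjacent there only to its gate, and the only line there adjacent to an R-step is its gate. So on each $I$-pair $h$ is the identity or elementary.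

*$\approx$ is preserved.* Let $z_i^1\sim o$ be objects with $o\in C\cup\{z^1_{<i}\}$. Then $z_i^1$ is an R-step and both are incident with its gate line. As $I$ is preserved, $h(z_i^1)$ and $h(o)$ lie on a common line, so $h(z_i^1)\approx h(o)$. The other cases are trivial.

*$\varepsilon$ is preserved.* Let $\varepsilon_\lambda(u,u')$ hold in $E$. If $\lambda,u,u'$ all lie in $C$, or all lie in $M\cup z^1$, there is nothing to do. Otherwise $\lambda\in C$, since objects of $E$ on a line $z_i^1$ lie in $M\cup z^1$. Also one of $u,u'$, say $u=z_i^1$, is in $z^1$. The $I$-pair $(u,\lambda)$ lies in $M\cup z^1$, so $\lambda\in M$, and therefore $u'\in C\setminus M$.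

Claim: $u\,\varepsilon_\lambda\,w_0$ for some $w_0\in M$. The line $\lambda\in C$ is adjacent to $z_i^1$, so $z_i^1$ is an R-step with gate $\lambda$. As $u$ is equivalent to $u'\in C$, freeness gives some $w\in M\cup\{z_{<i}\}$ such that $u$ is $\varepsilon_\lambda$-equivalent to the element $w^1$ of the copy corresponding to $w$. If $w\in M$, we are done. Otherwise $w^1=z_j^1$ with $j<i$ is equivalent to $u'$, and we repeat with $z_j^1$ in place of $u$. This ends after finitely many rounds.

Now $h(u)\,\varepsilon_\lambda\,w_0$ by elementarity on $M\cup z^1$, and $w_0\,\varepsilon_\lambda\,u'$ holds in $C$. So $h(u)\,\varepsilon_\lambda\,u'=h(u')$.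

**Step 5: extending $h$ to witnesses.** Since $1<2$, $\pi(a_2,b_1)$ holds. Let $E^+\supseteq E$ be closed, obtained by finitely many steps, and containing witnesses for $\pi(a_2,b_1)$. Extend $h$ along each step $v$, keeping it a hom. (O): any element of the right sort. (J): a line through $h(o)$, which exists by (r3). (F): As $p\sim q$, $h(p)\approx h(q)$; these have different sorts, so they are adjacent. By (r2) choose a line $h(v)$ through both with $\varepsilon_{h(v)}(h(p),h(q))$. (R): By (r1) choose $h(v)\in N(h(l))$ of the right sort, in the class of $h(w)$ if $\varepsilon_l(v,w)$ for some earlier $w$; this is well defined, since all such $h(w)$ are equivalent. The only adjacencies and $\varepsilon$-relations between $v$ and earlier elements are those with its gate and, in case R, with $N(l)$, along $l$. In case R the images of $v$ and of earlier objects on $l$ lie on $h(l)$, so $\approx$ is preserved. So $h$ remains a hom.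

The images of the witnesses show $\pi(h(a_2),h(b_1))=\pi(a_2,b_2)$, a contradiction. $\square$

## 7. Positive primitive formulas determine types in $T_S$

**Lemma 7.1.** Let $B$ be finite closed, and let $\bar v,\bar v'$ be finite tuples satisfying the same pp-formulas over $B$. Then $\mathrm{tp}(\bar v/B)=\mathrm{tp}(\bar v'/B)$.

*Proof.* A hom in one direction may lose information. We choose the closed set around the tuple in an extremal way, so that homs in both directions are forced to be isomorphisms.

**Cost.** For a step sequence $B=E_0\subset\dots\subset E_k$ (each $E_i=E_{i-1}\cup\{z_i\}$, $z_i$ a step over $E_{i-1}$) let its cost be $(n_O,n_J,n_F,n_R)\in\mathbb N^4$, the numbers of steps of each kind, ordered lexicographically. Let $e(E_k)=|\{(u,u',l)\in E_k^3:\varepsilon_l(u,u')\}|$. A sequence with $\bar v\subseteq E_k$ is *optimal* for $\bar v$ if its cost is minimal and, among those of minimal cost, $e$ is maximal. Optimal sequences exist: there is some sequence by Lemma 4.4, the lexicographic order on $\mathbb N^4$ is a well-order, and the cost determines $|E_k|$, so $e$ is bounded.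

**The hom.** Let $E_0\subset\dots\subset E_k$ be optimal for $\bar v'$. The positive diagram of $E_k$ over $B$ (in the sorts, $I$, $\varepsilon$, $\approx$, together with the equalities between entries of $\bar v'$ and elements of $B$) is a pp-condition on $\bar v'$ over $B$. It holds of $\bar v$, so there is a hom $g:E_k\to\mathbb U$ with $g|_B=\mathrm{id}$ and $g(\bar v')=\bar v$.

**Following the steps.** The aim is to reach $\bar v$ from $B$ at no greater cost. Define closed sets $G_i\supseteq g(E_i)$, $G_0=B$. Let $w=g(z_i)$. If $w\in G_{i-1}$, let $G_i=G_{i-1}$. Otherwise:

- If $z_i$ is of kind R with gate line $l$: $w$ is an object adjacent to the line $g(l)\in G_{i-1}$, so $w$ is an R-step with gate $g(l)$.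
- If $z_i$ is of kind F: $w$ is a line adjacent to $g(p)\in X$ and $g(q)\in Y$ in $G_{i-1}$, so $w$ is an F-step with gate $\{g(p),g(q)\}$.
- If $z_i$ is of kind J: $w$ is a line adjacent to $g(o)\in G_{i-1}$, so by Lemma 4.4(ii) $w$ is a J-step (with gate $g(o)$) or is reached by F- and R-steps.
- If $z_i$ is of kind O: $w$ is an O-step, or it is connected to $G_{i-1}$ and is reached by J-, F-, R-steps (Lemma 4.4(i)).

Let $G_i$ be the resulting closed set containing $w$. In each case the step $z_i$ is replaced by steps of total cost at most its own, with equality only if it is replaced by exactly one step of the same kind, namely $w$ itself. As the lexicographic order is compatible with addition, $\bar v\subseteq G_k$ is reached from $B$ at cost at most that of $E_k$, with equality only if every $z_i$ is replaced by exactly one step of the same kind.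

**Equality everywhere.** So the minimal cost for $\bar v$ is at most that for $\bar v'$. By symmetry they are equal, so equality holds above. Hence $g$ is injective, $G_i=G_{i-1}\cup\{g(z_i)\}$ where $g(z_i)$ is a step of the same kind with corresponding gate, and by induction $g:E_k\to G_k$ is an isomorphism of graphs: the neighbors of a step are determined by its kind and gate. As $g$ is injective and preserves $\varepsilon$, $e(G_k)\ge e(E_k)$. The sequence of the $G_i$ has minimal cost for $\bar v$, so the maximal $e$ for $\bar v$ is at least that for $\bar v'$. By symmetry they are equal, so $e(G_k)=e(E_k)$ and $g$ also reflects $\varepsilon$. Thus $g$ is an isomorphism of closed sets over $B$ with $\bar v'\mapsto\bar v$, and Lemma 5.2 applies. $\square$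

**Corollary 7.2.** $T_S$ is equational.

*Proof.* Let $(a,b),(a',b')$ satisfy the same equations in $(x;y)$. By Lemma 3.1(a), $b\equiv b'$, so by an automorphism we may assume $b=b'$. By Lemma 5.3, $B=\mathrm{cl}(b)$ is finite and contained in $\mathrm{dcl}(b)$. Let $\pi(x;d)$ be a pp-formula over $B$. Choose a formula $\gamma(y,z)$ defining a partial function with $\gamma(b,d)$. By Lemma 6.1 and Lemma 3.1(b), $\exists z(\gamma(y,z)\wedge\pi(x;z))$ is an equation. So $a,a'$ satisfy the same pp-formulas over $B$. By Lemma 7.1, $a\equiv_ba'$. Use Lemma 3.2. $\square$

## 8. Signings and the theories $T_n$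

For a line $l$ let $\delta_l(o,o')=1\in\mathbb F_2$ if $\varepsilon_l(o,o')$ and $0$ otherwise. For pairwise distinct $o,o',o''\in N(l)$ let $\kappa_l(o,o',o'')=1$ if at least two of them are $\varepsilon_l$-equivalent, and $0$ otherwise. As the number of equivalent pairs among three elements is $0$, $1$ or $3$,
$$\kappa_l(o,o',o'')=\delta_l(o,o')+\delta_l(o',o'')+\delta_l(o,o'').\tag{8.1}$$

**Definition (signing).** A *signing* of a frame is a function $s$ on unordered pairs of adjacent objects with values in $\mathbb F_2$ such that for all lines $l$ and pairwise distinct $o,o',o''\in N(l)$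
$$s(o,o')+s(o',o'')+s(o,o'')=\kappa_l(o,o',o'').\tag{8.2}$$

*Example.* On a frame with a single line $l$ whose objects all lie on $l$, $s=\delta_l$ is a signing by (8.1), and so is $g(o)+g(o')+\delta_l(o,o')$ for any function $g$ from objects to $\mathbb F_2$. If $x\in X$, $y\in Y$ are adjacent and lie on two lines, one with $\delta=0$ and one with $\delta=1$, then $s(x,y)$ cannot equal both; (8.2) only constrains triples, and this leaves the necessary room.

**Lemma 8.1.** $N_0$ has a signing $s_0$.

*Proof.* Build it along the $A_j$. Only R-data create new adjacent pairs of objects. Let $v$ be the new object and $l$ its gate line, the only line adjacent to $v$ in $A_{j+1}$. If $N_{A_j}(l)\ne\emptyset$, fix $o_0$ in it, put $s(v,o_0)=0$, and $s(v,o)=s(o_0,o)+\kappa_l(v,o_0,o)$ for the other $o\in N_{A_j}(l)$. Then (8.2) holds for $l$ and triples containing $v,o_0$ by definition. For $v,o,o'$ with $o,o'\ne o_0$ distinct,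
$$s(v,o)+s(v,o')+s(o,o')=\kappa_l(o_0,o,o')+\kappa_l(v,o_0,o)+\kappa_l(v,o_0,o')=\kappa_l(v,o,o').$$
The first equality uses (8.2) for $o_0,o,o'$. The second follows by inserting (8.1), where $\delta_l(o_0,o)$, $\delta_l(o_0,o')$ and $\delta_l(v,o_0)$ each occur twice.

This covers all instances of (8.2). A line has at most two neighbors when it is added. So for distinct $o,o',o''\in N(l)$ the last added element of $\{l,o,o',o''\}$ is an object, and it was added by an R-datum with gate $l$. $\square$

**Definition of $T_n$.** Recall $W=\{0,\dots,n+1\}$ and $\eta$ from Section 2. For $N\models T_S$ with a signing $s$ let $\mathcal H(N,s)$ have universe $O\times W$ (write $[(o,i)]=o$; $\eta$ of a tuple in one fibre is $\eta$ of its $W$-coordinates) and relations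

- $C(x)$: $[x]\in X$; and $E(x,y)$: $[x]=[y]$;
- $D(x,y,z,z')$: $[z]\ne[z']$ are adjacent of the same sort and, for $l=l([z],[z'])$, $\varepsilon_l([x],[y])$;
- $R(\bar x,\bar y)$, with $\bar x,\bar y$ of length $n+1$: $\bar x$ is injective in one fibre over some $o$, $\bar y$ is injective in one fibre over some $o'$, $o\sim o'$, and $\eta(\bar x)+\eta(\bar y)+s(o,o')=0$.

Let $T_n=\mathrm{Th}(\mathcal H(N_0,s_0))$. It is a complete one-sorted theory in a finite relational language.

**Interpretation of the base.** We recover $N$ from $\mathcal H(N,s)$, without parameters and uniformly. Objects are $E$-classes, with sorts given by $C$. Adjacency $\mathrm{Adj}(x,y)$ of $[x],[y]$ holds iff there are $\bar x$ in the $E$-class of $x$ and $\bar y$ in that of $y$ with $R(\bar x,\bar y)$; over adjacent objects such tuples exist since $\eta$ takes both values. Lines are coded by pairs $(z,z')$ with $C(z),C(z'),\mathrm{Adj}(z,z')$, coding $l([z],[z'])$; every line is coded, since it has two neighbors in $X$ by (r1). Two pairs $(z,z')$ and $(u,u')$ code the same line iff $D(u,u,z,z')\wedge D(u',u',z,z')$: these formulas say that $[u],[u']$ lie on $l([z],[z'])$. The line coded by $(z,z')$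 is adjacent to $[x]$ iff $D(x,x,z,z')$, and $\varepsilon$ along it holds for $[x],[y]$ iff $D(x,y,z,z')$.

**Models of $T_n$.** The aim is to see that every sufficiently saturated model is again of the form $\mathcal H(N,s)$. Let $\rho(\bar x,\bar y)=0$ if $R(\bar x,\bar y)$ holds and $\rho(\bar x,\bar y)=1$ otherwise. The following hold in $\mathcal H(N_0,s_0)$ and are first-order.

- (h1) $E$ is an equivalence relation with classes of size $n+2$; $C$ and $D$ are $E$-invariant in each coordinate; $R(\bar x,\bar y)$ implies that $\bar x$ and $\bar y$ are each injective tuples inside one class.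
- (h2) If $\mathrm{Adj}(x,y)$ and $\bar x,\bar y$ are injective $(n+1)$-tuples in the classes of $x,y$, the truth value of $R(\bar x,\bar y)$ is unchanged, respectively negated, when $\bar x$ or $\bar y$ is moved by an even, respectively odd, permutation of its class; and $R(\bar x,\bar y)\Leftrightarrow R(\bar y,\bar x)$.
- (h3) $D(x,y,z,z')$ holds iff $\neg E(z,z')$, $\mathrm{Adj}(z,z')$, $C(z)\Leftrightarrow C(z')$, and some line code $(u,u')$ satisfies $D(z,z,u,u')$, $D(z',z',u,u')$ and $D(x,y,u,u')$.
- (h4) If $o,o',o''$ are distinct classes on a coded line $l$ and $\bar x,\bar x',\bar x''$ are injective $(n+1)$-tuples in them, then $\rho(\bar x,\bar x')+\rho(\bar x',\bar x'')+\rho(\bar x,\bar x'')=\kappa_l(o,o',o'')$.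

Here (h3) holds because a line adjacent to both $[z]$ and $[z']$ is $l([z],[z'])$. And (h4) is (8.2): $\rho(\bar x,\bar x')=\eta(\bar x)+\eta(\bar x')+s(o,o')$, and the $\eta$'s cancel.

Let $\mathbb U_n$ be a monster model of $T_n$ and $N$ the frame interpreted in it. Then $N\equiv N_0$, so $N\models T_S$, and $N$ is as saturated as $\mathbb U_n$. Enumerate each $E$-class by $W$ arbitrarily. For adjacent $o,o'$ put $s(o,o'):=\eta(\bar x)+\eta(\bar y)+\rho(\bar x,\bar y)$ with $\bar x$ over $o$ and $\bar y$ over $o'$ injective. Any two injective $(n+1)$-tuples of a class differ by a unique permutation of the class, so by (h2) the value does not depend on $\bar x,\bar y$, and $s(o,o')=s(o',o)$. By (h4), $s$ is a signing of $N$. By (h1), (h3) and the uniqueness of the line through two adjacent objects of the same sort, $\mathbb U_n=\mathcal H(N,s)$. We fix this identification.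

For $B\subseteq N$ let $H_B=\{x:[x]\in B\}$. A bijection between two fibres has a parity $t\in\mathbb F_2$, as a permutation of $W$.

**Lemma 8.2 (lifting).** Let $f:B\to B'$ be an isomorphism of small closed subsets of $N$, and $\varphi:H_B\to H_{B'}$ a bijection mapping the fibre over each object $o\in B$ onto that over $f(o)$ with parity $t_o$, such that
$$s(f(o),f(o'))+t_o+t_{o'}=s(o,o')\quad\text{for adjacent objects }o,o'\in B.\tag{8.3}$$
Then $\varphi$ is elementary. Moreover, if $f$ extends to an isomorphism $f\cup\{(v,v')\}$ of closed sets with $v$ an object which is an O- or R-step over $B$, then there is $t_v\in\mathbb F_2$ such that every bijection of parity $t_v$ from the fibre over $v$ to that over $v'$ extends $\varphi$ to a map satisfying (8.3).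

*Proof.* **Second statement.** We must solve (8.3) for $t_v$ at all neighbors of $v$ at once. For an O-step neither $v$ nor $v'$ has neighbors in $B$, respectively $B'$, so $t_v$ is arbitrary. For an R-step with gate $l$ the objects of $B$ adjacent to $v$ are those of $N_B(l)$, and we need $t_v=s(o,v)+s(f(o),v')+t_o$ for all $o\in N_B(l)$. (If $N_B(l)=\emptyset$, $t_v$ is arbitrary.) The right side does not depend on $o$. Indeed let $o\ne o'$ in $N_B(l)$. By (8.2) for $l$ and for $f(l)$, and since $\kappa_l(o,o',v)=\kappa_{f(l)}(f(o),f(o'),v')$,
$$s(o,v)+s(o',v)+s(f(o),v')+s(f(o'),v')=s(o,o')+s(f(o),f(o'))=t_o+t_{o'},$$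
with (8.3) in the last step.

**First statement.** First, $\varphi$ preserves and reflects all relations. For $C$ and $E$ this is clear. For $D$, the relevant lines lie in $B$ by (C2), and $f(l(o,o'))=l(f(o),f(o'))$. For $R$, $\eta(\varphi\bar x)=\eta(\bar x)+t_o$ for $\bar x$ over $o$, so (8.3) gives $\eta(\varphi\bar x)+\eta(\varphi\bar y)+s(f(o),f(o'))=\eta(\bar x)+\eta(\bar y)+s(o,o')$. It remains to see that the pairs $(f,\varphi)$ form a back-and-forth system. Given $x\in\mathbb U_n$, reach $[x]$ from $B$ by steps (Lemma 4.4) and extend $f$ along them (Lemma 5.1). Leave $\varphi$ unchanged at line steps, and extend $\varphi$ at object steps, which are O- or R-steps, by the second statement. Since $(f^{-1},\varphi^{-1})$ satisfies the same hypotheses, the back direction follows. $\square$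

**Lemma 8.3.** $T_n$ is $\omega$-stable.

*Proof.* Let $M\preccurlyeq\mathbb U_n$ be countable. The frame $N_M$ interpreted in $M$ is an elementary submodel of $N$, hence closed (Lemma 5.3), and $H_{N_M}=M$ since $E$-classes are finite. Let $x\in\mathbb U_n$, and reach $[x]$ from $N_M$ by steps $z_1,\dots,z_k$ with $[x]\in N_M\cup z$. Suppose steps $z^0_1,\dots,z^0_k$ have the same data as in the proof of Lemma 5.4. Then $\mathrm{id}\cup(z\mapsto z^0)$ is an isomorphism of closed sets. Starting with $\varphi=\mathrm{id}_M$ and extending at the object steps by Lemma 8.2, we see that $x$ has the same type over $M$ as one of the $n+2$ points of the fibre over the corresponding object of $N_M\cup z^0$. For each of the countably many data that occur, fix one such $z^0$. So there are only countably many $1$-types over $M$. $\square$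

## 9. At most $n$ points leave the parity free: part 1 of the theorem

Let $|\bar x|\le n$, and let $(\bar a,\bar b),(\bar a',\bar b')$ in $\mathbb U_n$ satisfy the same equations in $(\bar x;\bar y)$. By Lemma 3.2 we must show that they have the same type. By Lemma 3.1(a), $\bar b\equiv\bar b'$, so we may assume $\bar b=\bar b'$.

**Step 1: the coordinates in fibres of $\bar b$.** The purpose is to make them equal. The formulas $E(x_i,y_k)$ are equations, since their instances are $E$-classes in the coordinate $x_i$, times everything. The formulas $x_i=x_j$ are equations as well. So $\bar a,\bar a'$ have the same pattern for these. Let $J=\{i:E(a_i,b_k)\text{ for some }k\}$ and choose $k(i)$ with $E(a_i,b_{k(i)})$ for $i\in J$. For any $\psi(\bar x_J;\bar y)$ the formula $\psi\wedge\bigwedge_{i\in J}E(x_i,y_{k(i)})$ is an equation in $(\bar x;\bar y)$: its instances are (a set of at most $(n+2)^{|J|}$ elements) times everything, so a descending chain of finite intersections becomes stationary. Hence $\bar a_J\equiv_{\bar b}\bar a'_J$. Applying an automorphism over $\bar b$ to $\bar a'$, we may assume $\bar a_J=\bar a'_J$.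

**Step 2: the types in the base agree.** If $\chi(\bar u;\bar w)$ (object variables) is an equation of $T_S$, then $\chi([\bar x];[\bar y])$ is an equation of $T_n$, since its instances are preimages under $[\cdot]$. So by Corollary 7.2, $\mathrm{tp}_S([\bar a]/[\bar b])=\mathrm{tp}_S([\bar a']/[\bar b])$, where $\mathrm{tp}_S$ is the type in $N$.

**Step 3: a map of the base.** Let $B=\mathrm{cl}([\bar b])$, finite and contained in $\mathrm{dcl}_S([\bar b])$ by Lemma 5.3. Let $B=E_0\subset E_1\subset\dots\subset E_m=:E$, $E_j=E_{j-1}\cup\{z_j\}$, be finite closed sets obtained by steps, with $[\bar a]\subseteq E$. By Step 2 and $\omega$-saturation of $N$ there is a map $f$ on $E$, elementary for $T_S$, the identity on $[\bar b]$ and hence on $B$, with $f([a_i])=[a_i']$ for all $i$. Closedness of a finite set depends only on its type, so all $f(E_j)$ are closed.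

**Step 4: lifting to the fibres.** Define $\varphi$ over $f$ by induction along the $E_j$:

- on fibres over the $[b_k]$: the identity (these fibres contain $\bar b$ and $\bar a_J=\bar a'_J$);
- on the fibre over another object $o\in B$: an even permutation of that fibre mapping $a_i$ to $a_i'$ whenever $[a_i]=o$ (then $[a_i']=f(o)=o$);
- on the fibre over a new object $v=z_j$: a bijection onto the fibre over $f(v)$, of the parity $t_v$ from Lemma 8.2, mapping $a_i$ to $a_i'$ whenever $[a_i]=v$.

These exist. At most $n$ of the $n+2$ points of a fibre are prescribed, consistently and injectively because $\bar a$ and $\bar a'$ have the same equality pattern. So at least two points are free, and the parity can be chosen at will. On $B$ we have $f=\mathrm{id}$ and all $t_o=0$, so (8.3) holds there. It persists by Lemma 8.2, as line steps add nothing to check. Hence $\varphi$ is elementary by Lemma 8.2, and it maps $\bar a\bar b$ to $\bar a'\bar b$.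

This proves part 1 for $|x|\le n$. For $|y|\le n$, apply it to the partition $(y;x)$ and use the symmetry in Lemma 1.1. $\square$

## 10. Two types that exchange places along one line: part 2 of the theorem

Let
$$\Psi(\bar x;\bar y)=R(\bar x,\bar y)\wedge C(x_0)\wedge\neg C(y_0),\qquad|\bar x|=|\bar y|=n+1.$$
Let $p$ be the set of pairs satisfying $\Psi$, and let $q$ be the set of pairs $(\bar x,\bar y)$ with $\bar x$ injective in a fibre over some $o\in X$, $\bar y$ injective in a fibre over some $o'\in Y$, $o\sim o'$, and $\neg R(\bar x,\bar y)$.

**Step 1: $p$ and $q$ are complete types.** That is, all elements of $p$ have the same type, and likewise for $q$. For adjacent $o\in X$, $o'\in Y$ the set $\{o,o'\}$ is closed: there are no induced paths of length $\ge2$ between adjacent vertices, and (C2) is vacuous. Any two such sets are isomorphic by a sort-preserving map. Here the pair no longer knows any $\delta_l$. Let $(\bar x,\bar y)$ over $(o,o')$ and $(\bar x_1,\bar y_1)$ over $(o_1,o_1')$ be both in $p$ or both in $q$. Then $\bar x\mapsto\bar x_1$ and $\bar y\mapsto\bar y_1$ extend uniquely to bijections of the fibres, since $n+1$ of $n+2$ points are prescribed. Their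 parities are $t_o=\eta(\bar x)+\eta(\bar x_1)$ and $t_{o'}=\eta(\bar y)+\eta(\bar y_1)$. Equality of the truth values of $R$ says
$$\eta(\bar x)+\eta(\bar y)+s(o,o')=\eta(\bar x_1)+\eta(\bar y_1)+s(o_1,o_1'),$$
which is $s(o_1,o_1')+t_o+t_{o'}=s(o,o')$, i.e. (8.3). Apply Lemma 8.2.

**Step 2: straightening $s$ on one line.** Fix a line $l$ of $N$. There is $g:N(l)\to\mathbb F_2$ with
$$s(o,o')=g(o)+g(o')+\delta_l(o,o')\quad\text{for distinct }o,o'\in N(l).\tag{10.1}$$
Fix $o_0\in N(l)$ and put $g(o_0)=0$ and $g(o)=s(o_0,o)+\delta_l(o_0,o)$ for $o\ne o_0$. For pairs containing $o_0$, (10.1) is clear. For other pairs, (8.2) and (8.1) for $o_0,o,o'$ give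
$$s(o,o')=s(o_0,o)+s(o_0,o')+\delta_l(o_0,o)+\delta_l(o,o')+\delta_l(o_0,o')=g(o)+g(o')+\delta_l(o,o').$$

**Step 3: the two arrays.** By (r1) choose distinct $\varepsilon_l$-classes $k_0,k_1,\dots$ and $X_i\in k_i\cap X$, $Y_i\in k_i\cap Y$. All $X_i,Y_j$ are adjacent by (A2). For $c\in\mathbb F_2$ choose injective $(n+1)$-tuples $\bar x^i$ over $X_i$ with $\eta(\bar x^i)=g(X_i)+c$ and $\bar y^j$ over $Y_j$ with $\eta(\bar y^j)=g(Y_j)$. By (10.1),
$$\eta(\bar x^i)+\eta(\bar y^j)+s(X_i,Y_j)=c+\delta_l(X_i,Y_j),$$
which is $c$ if $i\ne j$ and $c+1$ if $i=j$. So:

- for $c=0$: $(\bar x^i,\bar y^j)\in p$ for $i\ne j$, and $(\bar x^i,\bar y^i)\in q$;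
- for $c=1$: $(\bar x^i,\bar y^j)\in q$ for $i\ne j$, and $(\bar x^i,\bar y^i)\in p$.

**Step 4: conclusion.** By Step 1 and Lemma 2.1, the complete types given by $p$ and $q$ contain the same equations, hence the same Boolean combinations of equations. But $\Psi$ holds on $p$ and fails on $q$. So $\Psi(\bar x;\bar y)$ is not equivalent modulo $T_n$ to a Boolean combination of equations $\theta(\bar x;\bar y)$, and $T_n$ is not equational. Together with Lemma 8.3 and Section 9, this proves Theorem 1.2. $\blacksquare$

For $n=1$ the fibres have three points and $R$ is $4$-ary. The theory $T_1$ is complete and $\omega$-stable, every formula $\varphi(x;y)$ with $x$ a single variable is equivalent modulo $T_1$ to a Boolean combination of equations $\theta(x;y)$, and $T_1$ is not equational; so the answer to the question is no. One can watch the induction of Section 1 break in $T_1$. Take $(a_0a_1,\bar b)\in p$. Exchanging $a_0$ and $a_1$ is an odd permutation of their fibre, so $(a_1a_0,\bar b)\in q$, and the two pairs satisfy the same equations in $(x_0x_1;y_0y_1)$. What tells them apart is $R(x_0,x_1,y_0,y_1)$ as a formula in $(x_0;x_1y_0y_1)$. In that partition it *is* an equation,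 since it implies $E(x_0,x_1)$ and so its instances have at most three elements.
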